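# Two special square complexes with the same universal cover and no common finite cover

## 1. Cube complexes, hyperplanes and specialness

All complexes are connected unless we say otherwise; the auxiliary graphs called $A_*$, $A_n$, $\hat A$ below may be disconnected. Maps of cube complexes are cubical: each open cube goes homeomorphically onto an open cube, in the standard way.

**Definition (links, curvature).** The link of a vertex $v$ of a cube complex has one vertex for each end of an edge at $v$ (a *direction* at $v$) and one simplex for each corner of a cube at $v$. The complex is *nonpositively curved* if every link is a flag simplicial complex, that is, a simplicial complex in which every finite set of pairwise adjacent vertices spans a simplex. A simply connected nonpositively curved cube complex is *CAT(0)*; so the universal cover of a nonpositively curved complex is CAT(0). (That this agrees with the metric definition is Gromov's link condition.)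

*Example.* In a graph all links are discrete, so every graph is nonpositively curved, and it is CAT(0) exactly when it is a tree. In a product of two graphs, the link of a vertex is the join of two discrete sets. This is a complete bipartite graph. It has no triangles, so it is flag.

**Definition (hyperplanes).** Call two edges parallel if they are opposite in some square, and pass to the equivalence relation that this generates. Each class determines a *hyperplane*, and the edges in the class are *dual* to it. Two distinct hyperplanes *cross* if some square has one pair of opposite edges dual to the first and the other pair dual to the second. A hyperplane *self-intersects* if all four edges of some square are dual to it. It is *two-sided* if its dual edges can be oriented so that opposite edges of every square point in parallel directions; otherwise it is *one-sided*.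

*Example.* The rectangle $[0,2]\times[0,1]$ made of two squares has three hyperplanes: one dual to the three vertical edges, and two each dual to a top and a bottom edge. If we glue the two opposite sides of a single square by a flip, we get a Möbius band whose core is a one-sided hyperplane.

**Definition (osculation).** A two-sided hyperplane, with its dual edges oriented as above, *directly self-osculates* if at some vertex $v$ there are two distinct directions of dual edges, both pointing away from $v$ or both pointing into $v$, that do not span a square at $v$. Two distinct hyperplanes *inter-osculate* if they cross and if, moreover, at some vertex there are an edge dual to the first and an edge dual to the second that do not span a square there.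

*Example.* Take the rectangle $[0,3]\times[0,1]$ of three squares and glue one more square to the edge $[0,1]\times 0$, with new corners $p=(0,-1)$, $q=(1,-1)$. Identify $q$ with the vertex $(3,0)$. The hyperplane $x=\tfrac12$ crosses the hyperplane $y=\tfrac12$. At the vertex $(3,0)=q$ the edge $[q,p]$ is dual to the first and the edge from $(3,0)$ to $(3,1)$ is dual to the second, and they span no square. So these two hyperplanes inter-osculate.

**Definition (special).** A nonpositively curved cube complex is *special* if no hyperplane self-intersects, is one-sided, or directly self-osculates, and no two hyperplanes inter-osculate.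

*Example.* Every graph is special: each hyperplane is dual to one edge, there are no squares, and of the two ends of an edge one points out and one points in, so even a loop is not a direct self-osculation.

*Example (the product we shall use).* Let $R$ be the wedge of three circles, each subdivided into $3$ edges. Then $R\times R$ is special. It is nonpositively curved by the first example. Each hyperplane is the product of the midpoint of an edge $e$ of one factor with the other factor. It is two-sided and does not self-intersect. As $e$ is not a loop, at each vertex at most one incident edge is dual to it, so there is no self-osculation. Crossing hyperplanes come from different factors, and if dual edges $e\times r'$ and $r\times e'$ share the vertex $(r,r')$, they span the square $e\times e'$. So there is no inter-osculation.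

**Covers of special complexes are special.** We use this several times. Let $p:P'\to P$ be a cover with $P$ special. Links are preserved. Hyperplanes map into hyperplanes and orientations of dual edges lift, so hyperplanes of $P'$ are two-sided. A self-crossing square projects to a self-crossing square. Suppose two distinct directions at a vertex of $P'$ span no square there. Their images are distinct and span no square, since $p$ is an isomorphism on links; and the images point out (or in) if the originals do. So a direct self-osculation projects to a direct self-osculation. An inter-osculation projects to an inter-osculation: the two image hyperplanes share a square in which they cross, and they are distinct because no hyperplane of $P$ self-intersects.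

## 2. Weak commensurability of special lattices: Haglund's problem

Let $X$ be a locally finite CAT(0) cube complex and $\operatorname{Aut}(X)$ the group of all its cubical automorphisms.

**Definition (special uniform lattice).** A subgroup $\Lambda<\operatorname{Aut}(X)$ is a *uniform lattice* if it acts properly and cocompactly on $X$. It is *special* if it acts freely and $X/\Lambda$ is special.

*Example.* If $P$ is a finite special complex with universal cover $X$, its deck group is a special uniform lattice in $\operatorname{Aut}(X)$, and every special uniform lattice arises so. On the line $X=\mathbb R$, subdivided at the integers, reflections have fixed points, so the special uniform lattices are the translation groups $n\mathbb Z$, $n\ge 1$; the quotient is a circle with $n$ edges.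

**Definition (commensurability).** Subgroups $\Gamma_1,\Gamma_2<\operatorname{Aut}(X)$ are *commensurable* if $\Gamma_1\cap\Gamma_2$ has finite index in both. They are *weakly commensurable in* $\operatorname{Aut}(X)$ if $g\Gamma_1g^{-1}$ is commensurable to $\Gamma_2$ for some $g\in\operatorname{Aut}(X)$.

*Example.* On the line, $n\mathbb Z\cap m\mathbb Z=\operatorname{lcm}(n,m)\mathbb Z$, so all special uniform lattices are commensurable.

**Translation into covers.** Special uniform lattices $\Lambda_1,\Lambda_2$ are weakly commensurable if and only if $X/\Lambda_1$ and $X/\Lambda_2$ have a common finite cover. Indeed, if $\Lambda=g\Lambda_1g^{-1}\cap\Lambda_2$ has finite index in both groups, then $X/\Lambda$ is a finite cover of $X/\Lambda_2$ and of $X/g\Lambda_1g^{-1}\cong X/\Lambda_1$. Conversely, a common finite cover has the form $X/\Lambda'$ with $\Lambda'\le\Lambda_2$ of finite index, and its covering map to $X/\Lambda_1$ lifts to an automorphism $g^{-1}$ of $X$ with $g^{-1}\Lambda'g\le\Lambda_1$ of finite index. Then $\Lambda'\le g\Lambda_1g^{-1}\cap\Lambda_2$ has finite index in both.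

Haglund's problem, as stated in Sam Shepherd, "Commensurability of lattices in right-angled buildings", arXiv:2203.01210 (2022), asks: *is it true that, for every locally finite CAT(0) cube complex $X$, any two special uniform lattices in $\operatorname{Aut}(X)$ are weakly commensurable in $\operatorname{Aut}(X)$?* In the language of covers: do two finite special complexes with the same universal cover always have a common finite cover? The answer is yes when $X$ is a product of trees (Leighton, Wise), and when $X$ is the right-angled building associated to a graph product of finite groups with finite underlying graph, including Davis complexes of right-angled Coxeter groups (Shepherd).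

**Small automorphism groups.** Suppose some vertex $v$ has a finite stabilizer in $\operatorname{Aut}(X)$, of order $N$. Then all uniform lattices are commensurable. For let $\Gamma_1$ be one; it has finitely many orbits of vertices. The map $\Gamma_1g\mapsto\Gamma_1gv$ from $\Gamma_1\backslash\operatorname{Aut}(X)$ to $\Gamma_1$-orbits of vertices has fibers of size at most $N$: if $g'v=\gamma gv$, then $g'\in\gamma g\operatorname{Stab}(v)$. So $\Gamma_1$ has finite index in $\operatorname{Aut}(X)$, and any two finite-index subgroups are commensurable. The square tiling of the plane is an example, with $N=8$. So only complexes with infinite vertex stabilizers matter.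

**A pair of graphs.** Let $\Theta$ be the graph with two vertices and three edges joining them, and let $B$ be the dumbbell: vertices $p,q$, a loop at each, and an edge $pq$. Both have the 3-regular tree as universal cover. Take a $4$-cycle $p_0,p_1,q_1,q_0$ in which the edges $p_0p_1$ and $q_0q_1$ are doubled. It is a double cover of $B$: the doubled edges cover the loops and $p_0q_0,p_1q_1$ cover $pq$. It also covers $\Theta$. Send $p_0,q_1$ to one vertex of $\Theta$ and $p_1,q_0$ to the other; color each pair of parallel edges with colors $1,2$ and the edges $p_0q_0,p_1q_1$ with color $3$; send color $i$ to the $i$-th edge. Every vertex sees each color once, so this is a cover.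

In general, if $\dim X\le1$ then $X$ is a tree (possibly a point), and Leighton's theorem gives a positive answer. The examples below have dimension $2$, the smallest possible. Here is what we shall prove.

**Theorem 1.** There are two finite special square complexes with fundamental group $F_3\times F_3$ which have isomorphic universal cover $X$ (a locally finite $2$-dimensional CAT(0) square complex) but no common finite cover. Hence their deck groups are special uniform lattices in $\operatorname{Aut}(X)$ that are not weakly commensurable.

So the answer to Haglund's problem is negative.

**Theorem 2.** For the same $X$ there are special uniform lattices $\Lambda_{n,S}<\operatorname{Aut}(X)$ ($n\ge1$, $S\subseteq\mathbb Z/n$) such that $\Lambda_{n,S}$ is isomorphic to a fixed index-$n$ subgroup $\Gamma_n\le F_3\times F_3$ (independent of $S$), and weak commensurability of $\Lambda_{n,S}$ and $\Lambda_{m,T}$ implies $|S|/n=|T|/m$. So the special uniform lattices of $\operatorname{Aut}(X)$ form exactly $\aleph_0$ weak commensurability classes.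

**Theorem 3.** There is a Gromov hyperbolic locally finite CAT(0) cube complex $X$ for which $\operatorname{Aut}(X)$ has infinitely many weak commensurability classes of special uniform lattices.

The proof of Theorem 3 uses published theorems, listed in Section 10; Theorems 1 and 2 do not depend on them.

## 3. Annuli against Möbius bands

We want two complexes that differ by a twist which the universal cover does not see. The natural first try is this. Let $\bar Y$ be a finite graph and $\gamma$ an embedded circle in it, with at least three edges. Glue the core of an annulus $\gamma\times[-1,1]$ to $\gamma$ to get $P_0$, or the core of a Möbius band to get $P_1$. In the link of a vertex of $\gamma$ we add two new vertices, each joined to the two directions of $\gamma$; this is a $4$-cycle plus isolated points, so both complexes are nonpositively curved. In both universal covers every line over $\gamma$ carries a strip $\mathbb R\times[-1,1]$, so the universal covers agree. Two things go wrong.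

*First, $P_1$ is not special.* At a vertex $v$ of $\gamma$ let $[v,v^+]$ and $[v,v^-]$ be the two edges across the band. Carry $[v,v^+]$ once around the core: it comes back as $[v,v^-]$. So both are dual to one hyperplane, both point away from $v$ in its orientation, and they span no square. This is a direct self-osculation.

*Second, a finite cover undoes the twist.* As $\gamma$ is an embedded circle, it is nonzero in $H_1(\bar Y;\mathbb Z/2)$, so some homomorphism $\pi_1(\bar Y)\to\mathbb Z/2$ is nonzero on $\gamma$. In the corresponding double cover of $\bar Y$ the preimage of $\gamma$ is one circle going twice around, and over it both the annulus and the Möbius band become an annulus. So $P_0$ and $P_1$ have a common double cover.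

The two defects have two separate cures.

For the first, we never glue with a twist. We cut the band into pieces that do not fit together into long hyperplanes: an "arm" $[-1,1]$ at each vertex, a strip $[-1,1]$ across each edge, and a small grid that lets us *compare* the sign of an arm with the sign of a neighboring strip. The twist is recorded only by a *label* on the corners of the grid, saying whether the two signs agree or disagree. The labels are then made visible to every cubical map by vertex degrees. Flipping an arm or a strip is a change of gauge, so only a class in $H^1(\,\cdot\,;\mathbb Z/2)$ remains.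

For the second, we replace the one loop $\gamma$ by a graph of loops, generating a subgroup $\Delta$ of the fundamental group, with a homomorphism $\lambda:\Delta\to\mathbb Z/2$ that no passage to a finite-index subgroup can kill.

## 4. Arms, strips, grids and hairs

**The base.** Let $\bar Y$ be a finite special cube complex such that

* (B1) every closed cube is embedded, and distinct cubes have distinct vertex sets;
* (B2) no hyperplane is dual to two distinct edges sharing a vertex.

Let $\Gamma=\pi_1(\bar Y)$, and let $Y$ be the universal cover. For instance $R\times R$ has both properties: $R$ is a simplicial graph, which gives (B1), and (B2) was checked in Section 1.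

Let $A$ be a finite connected graph with a map $\varphi:A\to\bar Y^{(1)}$ sending vertices to vertices and open edges homeomorphically onto open edges. By (B1) edges of $\bar Y$ are not loops, so $A$ has no loops.

**Definition (half-edges and cochains).** A *half-edge* of $A$ is a pair $f=(\alpha,\varepsilon)$ with $\alpha$ an endpoint of the edge $\varepsilon$; let $\operatorname{He}(A)$ be the set of half-edges. For a graph $A_*$ without loops, $C^0(A_*)$ is the set of $\mathbb Z/2$-valued functions on $V(A_*)\sqcup E(A_*)$, $C^1(A_*)$ is the set of $\mathbb Z/2$-valued functions on $\operatorname{He}(A_*)$, and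
$$\delta\sigma(\alpha,\varepsilon)=\sigma(\alpha)+\sigma(\varepsilon).\tag{1}$$

This is the cellular cochain complex of the barycentric subdivision of $A_*$, whose edges are the half-edges. Hence $C^1/\delta C^0=H^1(A_*;\mathbb Z/2)$; on a connected graph this is $\operatorname{Hom}(\pi_1,\mathbb Z/2)$, where a class $[\eta]$ takes on a closed path the sum of $\eta$ over the half-edges traversed. As $C^0$ consists of all functions, a cochain is a coboundary if and only if it is one on each component, even when there are infinitely many components.

*Example.* On a triangle there are six half-edges. A cochain is a coboundary exactly when it takes the value $1$ on an even number of them.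

**Pulling $A$ back to covers.** For a connected cover $\kappa:\bar Y_*\to\bar Y$, finite or not, let $A_*=A\times_{\bar Y}\bar Y_*$. Its vertices are the pairs $(\alpha,x)$ with $\varphi(\alpha)=\kappa(x)$, and its edges the pairs $(\varepsilon,y)$ with $\varphi(\varepsilon)=\kappa(y)$. A non-loop edge of $\bar Y$ at $\kappa(x)$ has a unique lift at $x$, so $A_*\to A$ is a covering, of the same degree as $\kappa$. There is a map $\varphi_*:A_*\to\bar Y_*$.

**The complex $W(\bar Y_*)$.** Let $J=[-1,1]$, subdivided at $0$; $s,\tau$ always denote signs in $\{\pm1\}$. Start from $\bar Y_*$.

1. For each $\alpha\in V(A_*)$ attach an *arm* $J_\alpha$, a copy of $J$, by $0\mapsto\varphi_*(\alpha)$. Its ends are called $\alpha^{s}$.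
2. For each $\varepsilon\in E(A_*)$ attach the *strip* $\varphi_*(\varepsilon)\times J_\varepsilon$ along $\varphi_*(\varepsilon)\times0=\varphi_*(\varepsilon)$. For a half-edge $f=(\alpha,\varepsilon)$ let $b_f^\tau$ be the vertex $\varphi_*(\alpha)\times\tau$ of the strip.
3. For each half-edge $f=(\alpha,\varepsilon)$ attach the $2\times2$ *grid* $J_\alpha\times J_\varepsilon$, gluing $J_\alpha\times0$ to $J_\alpha$ and $0\times J_\varepsilon$ to $\varphi_*(\alpha)\times J_\varepsilon$. Its corners are called $c_f^{s,\tau}$.

So the grid square with signs $s,\tau$ has the vertices $\varphi_*(\alpha),\alpha^s,c_f^{s,\tau},b_f^\tau$ in cyclic order, and if $f,f'$ are the two half-edges of $\varepsilon$, the strip over $\varepsilon$ has the far edges $[b_f^\tau,b_{f'}^\tau]$.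

**Hairs: the complex $X(\bar Y_*,\eta)$ for $\eta\in C^1(A_*)$.** Each vertex of $W(\bar Y_*)$ gets a *class* in the finite set
$$\mathcal C=V(\bar Y)\sqcup V(A)\sqcup\operatorname{He}(A)\sqcup(\operatorname{He}(A)\times\{0,1\}).\tag{2}$$
The class of $x\in V(\bar Y_*)$ is $\kappa(x)$; the class of $\alpha^s$ is the image of $\alpha$ in $V(A)$; the class of $b_f^\tau$ is the image of $f$ in $\operatorname{He}(A)$. The class of $c_f^{s,\tau}$ is
$$(\text{image of }f,\,1)\ \text{ if } s\tau=(-1)^{\eta(f)},\qquad(\text{image of }f,\,0)\ \text{ otherwise.}\tag{3}$$
Fix once and for all, for all covers and all $\eta$, an injection $D:\mathcal C\to\mathbb N$ with values at least $2$ and larger than all vertex degrees of $W(\bar Y)$. To each vertex $x$ of $W(\bar Y_*)$ attach $D(\text{class}(x))-\deg_W(x)$ *hairs*, that is, edges with a free end. The number is positive because $W(\bar Y_*)$ covers $W(\bar Y)$, as we show in (F2) before using hairs. In $X(\bar Y_*,\eta)$ hair ends have degree $1$ and every other vertex $x$ has degree $D(\text{class}(x))\ge2$. So *degrees determine classes*.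

*Example.* Let $\bar Y$ be a triangle and $A=\bar Y$. Then $W(\bar Y)$ has $3+6+12+24=45$ vertices (of types $x,\alpha^s,b,c$), of degrees $8,5,4,2$, hence $\tfrac12(24+30+48+48)=75$ edges, and $6+24=30$ squares. The Euler characteristic is $45-75+30=0$, that of a circle, in accordance with (F1) below. There are $3+3+6+12=24$ classes, and $D$ may take the values $9,\dots,32$. Let $\eta$ be $1$ on one half-edge. In the hexagon that doubly covers the triangle, the pullback of $\eta$ is $1$ on two half-edges, so it is a coboundary.

## 5. Homotopy type, covers and specialness

**(F1)** *$\bar Y_*$ is a deformation retract of $X(\bar Y_*,\eta)$.* This tells us the fundamental group. Retract in order: hairs onto their base points; each grid onto its cross $J_\alpha\times0\cup0\times J_\varepsilon$, each quarter $[0,1]^2$ retracting onto its two sides through $(0,0)$; each strip onto $\varphi_*(\varepsilon)\times0$; each arm onto $0$.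

**(F2)** *If $q:\bar Y_{**}\to\bar Y_*$ is a connected cover, there is a cover $X(\bar Y_{**},q^*\eta)\to X(\bar Y_*,\eta)$ extending $q$, of the same degree. Conversely, let $p:P\to X(\bar Y_*,\eta)$ be a connected cover. Then $\bar Y_{**}:=p^{-1}(\bar Y_*)$ is connected, and with $q=p|_{\bar Y_{**}}$ there is an isomorphism $P\cong X(\bar Y_{**},q^*\eta)$ over $X(\bar Y_*,\eta)$ which is the identity on $\bar Y_{**}$. In particular the universal cover of $X(\bar Y_*,\eta)$ is $X(Y,\tilde\eta)$, with $\tilde\eta$ the pullback of $\eta$.*

The purpose of (F2) is that every cover of one of our complexes is again one of our complexes.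

**Step 1: a principle about attaching pieces.** Let $P'\to P$ be a cover of cell complexes, and let $B$ be attached to $P$ along $\beta:B_0\to P$, where $B_0\subseteq B$ is a connected, simply connected subcomplex. The pullback of $P'$ to $B_0$ is a trivial cover, whose sheets are the lifts of $\beta$. So for each $b\in B_0$ and each point $p'$ of $P'$ over $\beta(b)$ exactly one lift of $\beta$ takes $b$ to $p'$. Attach to $P'$ one copy of $B$ for each lift of $\beta$. Then the new complex looks near $p'$ as $P\cup_\beta B$ looks near $\beta(b)$, and away from $P$ it is a disjoint union of copies; so it is a cover of $P\cup_\beta B$ extending $P'\to P$. The same holds for many pieces at once.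

**Step 2: the pieces of $W$.** Here we check that the principle yields $W(\bar Y_{**})$. In steps 1, 2, 3 of the construction and for hairs, the pieces are attached along a point, an arc, a cross, and a point. Let $A_{**}=A\times_{\bar Y}\bar Y_{**}$, which covers $A_*$. Lifts of the point $\varphi_*(\alpha)$ to $\bar Y_{**}$ correspond to the vertices of $A_{**}$ over $\alpha$. Lifts of the arc $\varphi_*(\varepsilon)$ correspond to the edges of $A_{**}$ over $\varepsilon$. Lifts of the cross for $f=(\alpha,\varepsilon)$ correspond to lifts of its center $\varphi_*(\alpha)$, that is, to vertices $\alpha'$ over $\alpha$, that is (as $A_{**}\to A_*$ is a covering) to half-edges $f'=(\alpha',\varepsilon')$ over $f$; and the lift is the cross of $f'$. So $W(\bar Y_{**})\to W(\bar Y_*)$ is a cover extending $q$. In particular $W(\bar Y_*)$ covers $W(\bar Y)$ and has no larger degrees, so the numbers of hairs are indeed positive.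

**Step 3: the hairs.** Here we see that the cover extends over hairs. It sends $c_{f'}^{s,\tau}$ to $c_f^{s,\tau}$, and $(q^*\eta)(f')=\eta(f)$, so it preserves classes by (3). It also preserves degrees. Hence the numbers of hairs at a vertex and at its image agree, and Step 1 extends the cover to $X(\bar Y_{**},q^*\eta)\to X(\bar Y_*,\eta)$.

**Step 4: the converse.** Here we recognize a given cover $P$. Lifting the deformation of (F1) to $P$ shows that $\bar Y_{**}$ is a deformation retract of $P$, hence connected. Choose a base point $y\in\bar Y_{**}$. Both $P$ and $X(\bar Y_{**},q^*\eta)$ are connected covers of $X(\bar Y_*,\eta)$, and by (F1) their fundamental groups at $y$ have the same image, namely that of $\pi_1(\bar Y_{**},y)$. So there is an isomorphism over $X(\bar Y_*,\eta)$ fixing $y$. It preserves the preimage of $\bar Y_*$, which is $\bar Y_{**}$ on both sides, so it restricts to an automorphism of the connected cover $q$ fixing $y$. That is the identity. If $P$ is simply connected, so is its retract $\bar Y_{**}$, which is then $Y$. $\square$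

**(F3)** *A cube of $X(\bar Y_*,\eta)$ lies in $\bar Y_*$ if and only if all its vertices do.* For every added cube has a vertex of the form $\alpha^s$, $b_f^\tau$, $c_f^{s,\tau}$, or a hair end, and none of these lies in $\bar Y_*$.

**Lemma 1.** If $\bar Y_*\to\bar Y$ is finite, then $X(\bar Y_*,\eta)$ is a finite special (in particular nonpositively curved) cube complex. Its universal cover is a locally finite CAT(0) cube complex of dimension $\max(2,\dim Y)$, if $A$ has an edge.

**Step 1: reduction to $W=W(\bar Y)$.** Hairs add isolated points to links, and hyperplanes dual to a single edge that cross nothing, so they affect none of the conditions. As $W(\bar Y_*)$ covers $W(\bar Y)$ and covers of special complexes are special, it suffices to treat $W$.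

**Step 2: links.** We check nonpositive curvature. At $v\in V(\bar Y)$ the link is the flag complex $\operatorname{lk}_{\bar Y}(v)$ with added vertices $\alpha^s$ (for $\varphi(\alpha)=v$) and $b_f^\tau$ (for $f=(\alpha,\varepsilon)$, $\varphi(\alpha)=v$). The added edges, each occurring once, join $b_f^\tau$ to the direction of $\varphi(\varepsilon)$ (strip square) and to $\alpha^{+1},\alpha^{-1}$ (grid squares). These three neighbors of $b_f^\tau$ are pairwise nonadjacent. The neighbors of $\alpha^s$ are certain $b$'s, pairwise nonadjacent. So no added vertex lies in a triangle of the $1$-skeleton, and the link is flag. The links at $\alpha^s$ and at $b_f^\tau$ are stars: at $\alpha^s$ the direction to $\varphi(\alpha)$ is joined to each $c_f^{s,\tau}$, and at $b_f^\tau$ the direction to $\varphi(\alpha)$ is joined to $b_{f'}^\tau$ (with $f'$ the other half-edge of $\varepsilon$) and to $c_f^{\pm1,\tau}$. The link at $c_f^{s,\tau}$ is one edge. All these are flag.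

**Step 3: the hyperplanes.** We list them all.

* $H_\alpha^s$, dual to $[\varphi(\alpha),\alpha^s]$ and to $[b_f^\tau,c_f^{s,\tau}]$ for all half-edges $f=(\alpha,\varepsilon)$ at $\alpha$ and all $\tau$;
* $H_\varepsilon^\tau$, dual to $[\varphi(\alpha),b_f^\tau]$ and $[\alpha^s,c_f^{s,\tau}]$ for both half-edges $f=(\alpha,\varepsilon)$ of $\varepsilon$ and all $s$;
* for each hyperplane $H$ of $\bar Y$, the hyperplane, again called $H$, dual to the edges of $\bar Y$ dual to $H$ and to the edges $[b_f^\tau,b_{f'}^\tau]$, where $f,f'$ are the half-edges of an $\varepsilon$ with $\varphi(\varepsilon)$ dual to $H$.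

The squares of $W$ are those of $\bar Y$, the strip squares (in which the $H$ dual to $\varphi(\varepsilon)$ crosses $H_\varepsilon^\tau$) and the grid squares (in which $H_\alpha^s$ crosses $H_\varepsilon^\tau$). So the list is closed under passing to opposite edges and is complete; each edge $[b_f^\tau,b_{f'}^\tau]$ lies in only one square, so distinct hyperplanes of $\bar Y$ are not merged. Notice that $H_\alpha^s$ and $H_\varepsilon^\tau$ are local: nothing travels along $A$, unlike in the Möbius band.

**Step 4: sidedness, self-intersection, self-osculation.** Orient the edges as written for the first two kinds; for the third orient as in $\bar Y$, and $[b_f^\tau,b_{f'}^\tau]$ parallel to $\varphi(\varepsilon)$. So all hyperplanes are two-sided. None self-intersects: $\bar Y$ is special, and in strip and grid squares hyperplanes of different kinds cross. The dual edges of $H_\alpha^s$ are pairwise disjoint. So are those of $H_\varepsilon^\tau$, since the endpoints of $\varepsilon$ are distinct and so are those of $\varphi(\varepsilon)$. For $H$ from $\bar Y$, at a vertex of $\bar Y$ at most one edge is dual to $H$ by (B2), and at $b_f^\tau$ only one edge is dual to any hyperplane coming from $\bar Y$. So there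 is no self-osculation.

**Step 5: inter-osculation.** By the list of squares only the following pairs cross.

(i) $H,H'$ from $\bar Y$. They cross in $W$ if and only if they cross in $\bar Y$. Edges dual to both at a common vertex occur only at vertices of $\bar Y$, where they are edges of $\bar Y$, and specialness of $\bar Y$ applies.

(ii) $H_\varepsilon^\tau$ and the $H$ dual to $\varphi(\varepsilon)$. Common vertices of dual edges are $\varphi(\alpha)$ and $b_f^\tau$, for the half-edges $f=(\alpha,\varepsilon)$ of $\varepsilon$. At $\varphi(\alpha)$ the only edge dual to $H$ is $\varphi(\varepsilon)$, by (B2), and it spans a strip square with $[\varphi(\alpha),b_f^\tau]$. At $b_f^\tau$ the two dual edges span the same strip square.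

(iii) $H_\alpha^s$ and $H_\varepsilon^\tau$ with $f=(\alpha,\varepsilon)$ a half-edge. As the endpoints of $\varepsilon$ and of $\varphi(\varepsilon)$ are distinct, the common vertices of dual edges are $\varphi(\alpha),\alpha^s,b_f^\tau,c_f^{s,\tau}$. At each of them the dual edges are unique and span the grid square with these four vertices.

So $W$ is special. The complex $X(\bar Y_*,\eta)$ is finite, so its universal cover is locally finite, and it is CAT(0) because links are flag. The dimension is clear. $\square$

## 6. Gauge and rigidity

The next two lemmas say that the isomorphisms between our complexes are exactly governed by $\delta C^0$.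

**Lemma 2 (gauge).** If $\eta'=\eta+\delta\sigma$ in $C^1(A_*)$, then $X(\bar Y_*,\eta)\cong X(\bar Y_*,\eta')$ by an isomorphism that is the identity on $\bar Y_*$.

*Proof.* Flip the arm $J_\alpha$ if $\sigma(\alpha)=1$ and the strip direction $J_\varepsilon$ if $\sigma(\varepsilon)=1$: for $f=(\alpha,\varepsilon)$,
$$\alpha^s\mapsto\alpha^{s(-1)^{\sigma(\alpha)}},\qquad b_f^\tau\mapsto b_f^{\tau(-1)^{\sigma(\varepsilon)}},\qquad c_f^{s,\tau}\mapsto c_f^{s(-1)^{\sigma(\alpha)},\,\tau(-1)^{\sigma(\varepsilon)}}.$$
This is an automorphism of $W(\bar Y_*)$ which is the identity on $\bar Y_*$. By (1), $s\tau=(-1)^{\eta(f)}$ if and only if $s\tau(-1)^{\sigma(\alpha)+\sigma(\varepsilon)}=(-1)^{\eta'(f)}$. So by (3) it carries classes for $\eta$ to classes for $\eta'$, and it extends over hairs. $\square$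

**Lemma 3 (rigidity).** Let $\kappa_i:\bar Y_i\to\bar Y$ be finite covers ($i=1,2$), and let $\hat X$ be a common finite cover, via $p_i:\hat X\to X(\bar Y_i,\eta_i)$. Then there are a connected $\hat Y$ and finite covers $q_i:\hat Y\to\bar Y_i$ with $\kappa_1q_1=\kappa_2q_2$, such that $q_1^*\eta_1-q_2^*\eta_2\in\delta C^0(\hat A)$, where $\hat A=A\times_{\bar Y}\hat Y$.

**Step 1: find $\hat Y$ inside $\hat X$ without mentioning $i$.** In $X(\bar Y_i,\eta_i)$ the vertices with degree in $D(V(\bar Y))$ are exactly those of $\bar Y_i$. By (F3), and because coverings preserve degrees, $p_i^{-1}(\bar Y_i)$ is the union $\hat Y$ of all cubes of $\hat X$ all of whose vertices have degree in $D(V(\bar Y))$. This is the same subcomplex for $i=1$ and $i=2$, and it is connected by (F2). Put $q_i=p_i|_{\hat Y}$.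

**Step 2: the two maps to $\bar Y$ agree.** On vertices, $\kappa_iq_i=D^{-1}\circ\deg_{\hat X}$ for both $i$. By (B1), the image of a cube of $\hat Y$ under a cubical map to $\bar Y$ is determined by the images of its vertices (distinct cubes have distinct vertex sets), and so is the map on that cube (cubes are embedded). So $\kappa_1q_1=\kappa_2q_2$.

**Step 3: an isomorphism fixing $\hat Y$.** Let $\hat\eta_i=q_i^*\eta_i$. By (F2), $p_i$ identifies $\hat X$ with $X(\hat Y,\hat\eta_i)$ by an isomorphism which is the identity on $\hat Y$. By Step 2 both complexes use the same graph $\hat A$ and the same map $\hat Y\to\bar Y$. So we get an isomorphism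
$$\theta:X(\hat Y,\hat\eta_1)\to X(\hat Y,\hat\eta_2),\qquad\theta|_{\hat Y}=\mathrm{id},$$
which preserves degrees, hence classes. It remains to read off $\sigma$ from $\theta$.

**Step 4: signs on arms.** Let $\hat\alpha=(\alpha,x)\in V(\hat A)$. A vertex of class $\alpha$ has the form $(\alpha,x')^s$, and its only neighbor in $\hat Y$ is $x'$. So the neighbors of $x$ of class $\alpha$ are exactly $\hat\alpha^{\pm1}$. As $\theta$ fixes $x$ and preserves classes, $\theta(\hat\alpha^s)=\hat\alpha^{s(-1)^{\sigma(\hat\alpha)}}$ for some $\sigma(\hat\alpha)\in\mathbb Z/2$.

**Step 5: signs on strips.** Let $\hat f=(\hat\alpha,\hat\varepsilon)$ be a half-edge, $\hat\alpha=(\alpha,x)$, over $f\in\operatorname{He}(A)$. A vertex of class $f$ is some $b_{\hat f_1}^\tau$ with $\hat f_1$ over $f$, and its only neighbor in $\hat Y$ is the vertex of $\hat Y$ under $\hat f_1$. As $\hat A\to A$ is a covering, $\hat f$ is the only half-edge over $f$ at $(\alpha,x)$. So the neighbors of $x$ of class $f$ are exactly $b_{\hat f}^{\pm1}$, and $\theta(b_{\hat f}^\tau)=b_{\hat f}^{\tau(-1)^{\sigma(\hat f)}}$ for some $\sigma(\hat f)$. If $\hat f'$ is the other half-edge of $\hat\varepsilon$, then $b_{\hat f}^{\tau}$ and $b_{\hat f'}^{\tau'}$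 are adjacent if and only if $\tau=\tau'$. Hence $\sigma(\hat f)=\sigma(\hat f')=:\sigma(\hat\varepsilon)$.

**Step 6: the corners compare the signs.** The neighbors of $\hat\alpha^s$ are $x$, the $c_{\hat f_1}^{s,\tau'}$ with $\hat f_1$ a half-edge at $\hat\alpha$, and hair ends. The neighbors of $b_{\hat f}^\tau$ are $x$, $b_{\hat f'}^\tau$, $c_{\hat f}^{\pm1,\tau}$, and hair ends. So $c_{\hat f}^{s,\tau}$ is their unique common neighbor other than $x$. Hence
$$\theta(c_{\hat f}^{s,\tau})=c_{\hat f}^{s(-1)^{\sigma(\hat\alpha)},\,\tau(-1)^{\sigma(\hat\varepsilon)}}.$$
Comparing classes by (3), $s\tau=(-1)^{\hat\eta_1(\hat f)}$ if and only if $s\tau(-1)^{\sigma(\hat\alpha)+\sigma(\hat\varepsilon)}=(-1)^{\hat\eta_2(\hat f)}$. That is, $\hat\eta_2(\hat f)=\hat\eta_1(\hat f)+\sigma(\hat\alpha)+\sigma(\hat\varepsilon)$, so $\hat\eta_2=\hat\eta_1+\delta\sigma$. $\square$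

## 7. Common covers and the subgroups $\Delta\cap\Gamma'$

Let $\bar Y,\Gamma$ be as in Section 4, $\Delta\le\Gamma$ a finitely generated subgroup, and $\lambda:\Delta\to\mathbb Z/2$ a homomorphism. Choose closed edge paths in $\bar Y$, of positive length and based at one vertex, that represent finitely many generators of $\Delta$. Let $A$ be the corresponding wedge of subdivided circles, with its map $\varphi:A\to\bar Y^{(1)}$ and base point $\alpha_0$. Then $\varphi_*\pi_1(A,\alpha_0)=\Delta$, with $\Gamma=\pi_1(\bar Y,\varphi(\alpha_0))$. Choose $\eta\in C^1(A)$ representing $\lambda\circ\varphi_*\in\operatorname{Hom}(\pi_1(A),\mathbb Z/2)=H^1(A;\mathbb Z/2)$: explicitly, on each circle the sum of $\eta$ over the half-edges must be the value of $\lambda$ on that generator. We also write $\eta$ for its pullbacks.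

**(∗)** *Let $\hat\kappa:\hat Y\to\bar Y$ be a connected cover and $c$ a component of $\hat A=A\times_{\bar Y}\hat Y$. Then $c$ contains a vertex $(\alpha_0,x)$, the image of $\pi_1(c,(\alpha_0,x))$ in $\Gamma$ is $\Delta\cap\hat\kappa_*\pi_1(\hat Y,x)$, and $\eta|_c=0$ in $H^1(c;\mathbb Z/2)$ if and only if $\lambda$ vanishes on this subgroup.* For $c\to A$ is a covering and $A$ is connected, so $c$ contains such a vertex. The lift to $\hat A$ at $(\alpha_0,x)$ of a loop $\gamma$ of $A$ at $\alpha_0$ is closed if and only if the lift of $\varphi\circ\gamma$ at $x$ is closed, that is, if and only if $\varphi_*[\gamma]\in\hat\kappa_*\pi_1(\hat Y,x)$. As $\varphi_*$ maps $\pi_1(A,\alpha_0)$ onto $\Delta$, the image is as claimed; and $\eta|_c$ is the restriction of $\lambda\circ\varphi_*$.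

**Theorem 4.** $X(\bar Y,0)$ and $X(\bar Y,\eta)$ are finite special cube complexes with isomorphic universal covers. They have a common finite cover if and only if $\lambda|_{\Delta\cap\Gamma'}=0$ for some finite-index subgroup $\Gamma'\le\Gamma$.

**Step 1: same universal cover.** Specialness is Lemma 1. By (F2) the universal covers are $X(Y,0)$ and $X(Y,\tilde\eta)$. By (∗) with $\hat Y=Y$, where the subgroup is trivial, $\tilde\eta$ is trivial in $H^1$ of every component of $A\times_{\bar Y}Y$. So $\tilde\eta\in\delta C^0$, and $X(Y,\tilde\eta)\cong X(Y,0)$ by Lemma 2.

**Step 2: a common finite cover forces the condition.** Lemma 3 with $\bar Y_1=\bar Y_2=\bar Y$, $\kappa_i=\mathrm{id}$, $\eta_1=0$, $\eta_2=\eta$ gives a finite cover $\hat\kappa:\hat Y\to\bar Y$ such that the pullback of $\eta$ to $\hat A$ is a coboundary. By (∗), $\lambda$ vanishes on $\Delta\cap\Gamma'$ with $\Gamma'=\hat\kappa_*\pi_1(\hat Y,x)$, which has finite index.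

**Step 3: the condition gives a common finite cover.** Suppose $\lambda|_{\Delta\cap\Gamma'}=0$. Passing to the normal core, we may assume that $\Gamma'$ is normal, so that $\hat Y=Y/\Gamma'$ has image $\Gamma'$ at every $x$. By (∗) the pullback $\hat\eta$ of $\eta$ is a coboundary on every component, so $X(\hat Y,\hat\eta)\cong X(\hat Y,0)$ by Lemma 2. By (F2) this is a finite cover of both. $\square$

So we have reached a question of group theory. We need the following.

**Property (U).** $\lambda(\Delta\cap\Gamma')\neq0$ for every finite-index subgroup $\Gamma'\le\Gamma$.

It is instructive to see what does *not* have this property. Suppose $\lambda\ne0$ and $\ker\lambda$ is an intersection of finite-index subgroups of $\Gamma$ (that is, separable). Pick $\delta\in\Delta\setminus\ker\lambda$ and a finite-index $\Gamma'\supseteq\ker\lambda$ with $\delta\notin\Gamma'$. As $\ker\lambda$ has index $2$ in $\Delta$, we get $\Delta\cap\Gamma'=\ker\lambda$, and (U) fails. In a free group all finitely generated subgroups are separable (M. Hall's theorem), and $\ker\lambda$ is finitely generated as $\Delta$ is. So no $\bar Y$ that is a graph will do. In $F\times F$ with $F$ free, cyclic $\Delta$ will not do either: if $\Delta=\langle\gamma\rangle$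 with $\lambda(\gamma)\neq0$, then $\gamma\ne1$, and since free groups are residually finite $2$-groups there is a finite $2$-group quotient of $F\times F$ in which $\gamma$ has even order; its kernel $\Gamma'$ meets $\langle\gamma\rangle$ inside $\langle\gamma^2\rangle\subseteq\ker\lambda$. We need a larger $\Delta$ in $F\times F$.

## 8. A central involution in every finite-index subgroup, and the proof of Theorem 1

Where might a homomorphism that no finite-index subgroup can kill come from? A fiber product $\Delta=\{(g,g'): gN=g'N\}\le F\times F$ contains $N\times1$. If the quotient $F/N$ has a central extension by $\mathbb Z/2$ whose kernel is invisible to finite quotients, the difference of $g$ and $g'$ in that extension is the homomorphism we want. Write $[x,y]=xyx^{-1}y^{-1}$.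

**Step 1: an infinite-order element that dies in all finite quotients.** Let $B=BS(2,3)=\langle a,t\mid ta^2t^{-1}=a^3\rangle$ and
$$h=[tat^{-1},a]=tat^{-1}\,a\,ta^{-1}t^{-1}\,a^{-1}.$$
Britton's lemma says that a word in this HNN extension with no subword $ta^{2j}t^{-1}$ or $t^{-1}a^{3j}t$, and containing $t^{\pm1}$, is nontrivial. The word $h$ is of this kind, because $a^{\pm1}\notin\langle a^2\rangle$ and $a\notin\langle a^3\rangle$. So $h\ne1$. As an HNN extension of $\mathbb Z$, $B$ is torsion-free, so $h$ has infinite order.

In a finite quotient of $B$ let $m$ be the order of the image of $a$. Since $a^2$ and $a^3$ are conjugate, $m/\gcd(m,2)=m/\gcd(m,3)$, so $\gcd(m,2)=\gcd(m,3)=1$, and $\langle a\rangle=\langle a^2\rangle=\langle a^3\rangle$ in the quotient. Hence $t\langle a\rangle t^{-1}=t\langle a^2\rangle t^{-1}=\langle a^3\rangle=\langle a\rangle$. So $tat^{-1}$ lies in $\langle a\rangle$ and commutes with $a$, and $h$ becomes trivial.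

**Step 2: turn $h$ into a central involution.** Let
$$M=\langle u,k,z\mid[u,k]=z,\ z\text{ central},\ z^2=1\rangle,$$
the integral Heisenberg group modulo the squares of its center. Here $z$ has order $2$, and $\langle u,z\rangle\cong\mathbb Z\times\mathbb Z/2$, since $u$ has infinite order in $M/\langle z\rangle\cong\mathbb Z^2$. Let
$$\tilde Q=(B\times\langle z\rangle)*_{\langle h,z\rangle=\langle u,z\rangle}M,\qquad h=u,\ z=z.$$
Both amalgamated subgroups are $\mathbb Z\times\mathbb Z/2$, so this makes sense. The group $\tilde Q$ is finitely presented and generated by $a,t,k$, as $u=h$ and $z=[h,k]$. The element $z$ is central in both factors, so central in $\tilde Q$, and its order is exactly $2$ because the factors embed.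

The image of $B$ in a finite quotient of $\tilde Q$ is a finite quotient of $B$. So $h$ dies in every finite quotient of $\tilde Q$, and so does $z=[h,k]$. Passing to normal cores, we see that
$$z\text{ lies in every finite-index subgroup of }\tilde Q.\tag{4}$$

**Step 3: presentations.** We record what the two quotients of the free group look like. Killing $z$ in the presentation of $\tilde Q$ gives
$$Q=\tilde Q/\langle z\rangle=\langle a,t,k\mid r,w\rangle,\qquad r=ta^2t^{-1}a^{-3},\quad w=[[tat^{-1},a],k].$$
Let $F=F(a,t,k)$, $N_0=\ker(F\to\tilde Q)$ and $N=\ker(F\to Q)=\langle\langle r,w\rangle\rangle$. Then $r\in N_0$, $w$ maps to $z$ in $\tilde Q$, and $N/N_0=\langle wN_0\rangle\cong\mathbb Z/2$ is central in $F/N_0$.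

**Step 4: the pair $(\Delta,\lambda)$.** Put
$$\Delta=\{(g,g')\in F\times F:gN=g'N\},\qquad\lambda:\Delta\to N/N_0\cong\mathbb Z/2,\quad\lambda(g,g')=gg'^{-1}N_0.$$
The map $\lambda$ is a homomorphism: $\lambda$ of the product of $(g,g')$ and $(g_1,g_1')$ is represented by
$$g\,g_1g_1'^{-1}\,g'^{-1}\equiv(g_1g_1'^{-1})(gg'^{-1})\pmod{N_0},$$
since $g_1g_1'^{-1}\in N$ is central modulo $N_0$. And $\Delta$ is finitely generated: $(g,g')=(gg'^{-1},1)(g',g')$, so $\Delta=(N\times1)\cdot\operatorname{diag}(F)$, and $(xrx^{-1},1)=(x,x)(r,1)(x,x)^{-1}$, likewise for $w$. So $\Delta$ is generated by
$$(a,a),\ (t,t),\ (k,k),\ (r,1),\ (w,1),$$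
on which $\lambda$ takes the values $0,0,0,0,1$.

**Step 5: property (U) holds in $\Gamma=F\times F$.** Let $\Gamma'\le\Gamma$ have finite index. Then $\{g:(g,1)\in\Gamma'\}$ has finite index in $F$, so it contains a finite-index normal subgroup $F''$ of $F$. The group $F/F''N_0$ is a finite quotient of $F/N_0=\tilde Q$, so by (4) $w\in F''N_0$. Write $w=gn_0$ with $g\in F''$ and $n_0\in N_0$. Then $g=wn_0^{-1}\in N$ and $gN_0=wN_0$. So $(g,1)\in\Delta\cap\Gamma'$ and $\lambda(g,1)\ne0$.

**Proof of Theorem 1.** Let $\bar Y=R\times R$ as in Section 1. It is special with (B1) and (B2), and $\pi_1(\bar Y)=F\times F=\Gamma$ with the three circles of $R$ called $a,t,k$. Take $\Delta,\lambda$ from Step 4 with the five generators given there, and the graph $A$ of Section 7. For $\eta$ take the cochain equal to $1$ on exactly one half-edge, lying on the circle of $A$ that represents $(w,1)$. Its sums over the five circles are $0,0,0,0,1$, so it represents $\lambda\circ\varphi_*$. By Theorem 4 and property (U),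
$$\bar X_1=X(\bar Y,0)\quad\text{and}\quad\bar X_2=X(\bar Y,\eta)$$
are finite special square complexes with common universal cover $X=X(Y,0)$ and no common finite cover. By Lemma 1, $X$ is a locally finite CAT(0) square complex of dimension $2$. The deck groups $\Lambda_1,\Lambda_2<\operatorname{Aut}(X)$, after identifying the universal covers, act freely, properly and cocompactly with special quotients. By (F1) they are isomorphic to $\pi_1(\bar Y)=F_3\times F_3$. By the translation in Section 2 they are not weakly commensurable. $\square$

## 9. Densities of twisted components and the proof of Theorem 2

So far we twisted all of $A$ or none of it. If a finite cover contains many disjoint copies of $A$, we can twist some of them; the proportion of twisted copies will be an invariant.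

**Theorem 5.** In the setting of Section 7 assume property (U), and that there is an epimorphism $\rho:\Gamma\to\mathbb Z$ with $\Delta\le\ker\rho$. Then $X=X(Y,0)$ has infinitely many weak commensurability classes of special uniform lattices. More precisely, for $n\ge1$ and $S\subseteq\mathbb Z/n$ there is a special uniform lattice $\Lambda_{n,S}\cong\Gamma_n:=\rho^{-1}(n\mathbb Z)$, and if $\Lambda_{n,S}$ and $\Lambda_{m,T}$ are weakly commensurable then $|S|/n=|T|/m$.

**Step 1: $n$ copies of $A$.** Let $\bar Y_n\to\bar Y$ be the cover with group $\Gamma_n\supseteq\Delta$; it is normal of degree $n$. As $\varphi_*\pi_1(A)=\Delta\le\Gamma_n$ and $\Gamma_n$ is normal, every loop of $A$ at $\alpha_0$ has only closed lifts to $A_n=A\times_{\bar Y}\bar Y_n$. So every component of $A_n$ maps isomorphically to $A$, and after labeling the $n$ components, $A_n\cong A\times\mathbb Z/n$.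

**Step 2: the lattices.** We twist over $S$ and check that the universal cover is still $X$. Let $\eta_S\in C^1(A_n)$ be $\eta$ on $A\times\{i\}$ for $i\in S$ and $0$ for $i\notin S$. The complex $\bar X_{n,S}=X(\bar Y_n,\eta_S)$ is finite and special by Lemma 1, with fundamental group $\Gamma_n$ by (F1). Its universal cover is $X(Y,\tilde\eta_S)$. On each component of $A\times_{\bar Y}Y$, $\tilde\eta_S$ is either $0$ or the pullback of $\eta$, hence a coboundary by (∗). So $X(Y,\tilde\eta_S)\cong X(Y,0)=X$ by Lemma 2. Let $\Lambda_{n,S}$ be the deck group.

**Step 3: twisted components must match.** If $\Lambda_{n,S}$ and $\Lambda_{m,T}$ are weakly commensurable, then $\bar X_{n,S}$ and $\bar X_{m,T}$ have a common finite cover. Let $\hat Y$, $q_1:\hat Y\to\bar Y_n$, $q_2:\hat Y\to\bar Y_m$ be as in Lemma 3. On a component $c$ of $\hat A$, $q_1^*\eta_S$ is the pullback of $\eta$ if $c$ lies over a component of $A_n$ indexed by $S$, and $0$ otherwise; likewise for $q_2^*\eta_T$. Because $\kappa_1q_1=\kappa_2q_2$, both pullbacks of $\eta$ are along the same map $\hat A\to A$. By (U) and (∗), the pullback of $\eta$ is nonzero in $H^1(c;\mathbb Z/2)$ for *every* component $c$. Since $q_1^*\eta_S-q_2^*\eta_T$ is a coboundary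 on $c$, the component $c$ lies over $S$ if and only if it lies over $T$.

**Step 4: count.** The covering $\hat A\to A_n$ has constant degree $\deg q_1$, and all components of $A_n$ have $|V(A)|$ vertices. So the proportion of vertices of $\hat A$ lying over $S$ is $|S|/n$. In the same way the proportion lying over $T$ is $|T|/m$. By Step 3 these agree. As $|S|/n$ takes all values in $\mathbb Q\cap[0,1]$, there are infinitely many classes. $\square$

**Proof of Theorem 2.** In the example of Theorem 1 let $\pi:F\to\mathbb Z$ send $t\mapsto1$ and $a,k\mapsto0$. It kills $r$ and $w$, hence $N$. So $\rho(g,g')=\pi(g)-\pi(g')$ is an epimorphism $\Gamma\to\mathbb Z$ vanishing on $\Delta$. Theorem 5 applies and gives the lattices $\Lambda_{n,S}$ and infinitely many classes. There are at most countably many classes: an isomorphism between the quotients of $X$ by two special uniform lattices lifts to $X$ and conjugates one lattice to the other, so a special uniform lattice is determined up to conjugacy in $\operatorname{Aut}(X)$ by the isomorphism type of its finite quotient complex; and there are countably many finite cube complexes up to isomorphism. $\square$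

## 10. Small cancellation groups and the proof of Theorem 3

The construction of Sections 4–9 accepts any base with (B1), (B2) and a suitable $(\Delta,\lambda,\rho)$. Here we take a hyperbolic base. We use the following published results.

* Rips (Bull. London Math. Soc. 14 (1982)): every finitely presented group is the quotient of a finitely presented $C'(1/6)$ group by a finitely generated normal subgroup.
* Finitely presented $C'(1/6)$ groups are word-hyperbolic (standard).
* Wise (GAFA 14 (2004), *Cubulating small cancellation groups*): every finitely presented $C'(1/6)$ group acts properly discontinuously and cocompactly on a CAT(0) cube complex.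
* Agol (Doc. Math. 18 (2013), Thm 1.1): a word-hyperbolic group acting properly and cocompactly on a CAT(0) cube complex has a finite-index subgroup acting specially on it.
* Haglund–Wise (GAFA 17 (2008)): fundamental groups of compact special cube complexes are linear, hence residually finite.

**Step 1: the group.** Let $\tilde Q,z$ be as in Section 8. By Rips there is an epimorphism $\psi:\Gamma^\ast\to\tilde Q\times\mathbb Z$ with finitely generated kernel and $\Gamma^\ast$ finitely presented $C'(1/6)$. By Wise and Agol there are a CAT(0) cube complex $Y$, of dimension $d$ say, and a finite-index $\Gamma_0\le\Gamma^\ast$ acting freely and cocompactly on $Y$ with $Y/\Gamma_0$ finite and special. As $Y$ covers a finite complex, it is locally finite.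

**Step 2: a finite-index subgroup giving (B1).** There are finitely many $\Gamma_0$-orbits of vertices, $Y$ is locally finite and $\Gamma_0$ acts freely. So only finitely many $\Gamma_0$-conjugacy classes of elements move some vertex of $Y$ a combinatorial distance at most $2d$. By residual finiteness there is a finite-index normal $\Gamma_2\le\Gamma_0$ avoiding the nontrivial ones among these. So every nontrivial element of $\Gamma_2$ moves every vertex a distance greater than $2d$. Let $\Gamma'\le\Gamma_2$; we claim that $Y/\Gamma'$ satisfies (B1).

If $\gamma\in\Gamma'$ maps a point of a cube $C$ to a point of $C$, it maps the minimal face containing the first point to the minimal face containing the second. So it maps some vertex of $C$ to a vertex of $C$, a distance at most $d$, hence $\gamma=1$. Thus cubes embed in $Y/\Gamma'$.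

If two cubes of $Y/\Gamma'$ have the same vertex set, lift them to cubes $C,C'$ of $Y$ with a common vertex. A vertex of $C$ and a vertex of $C'$ with equal image are at distance at most $2d$, hence equal. So $C$ and $C'$ have the same vertices, and $C=C'$, since cubes in a CAT(0) cube complex are determined by their vertices.

**Step 3: a finite-index subgroup giving (B2).** For each hyperplane $H$ of $Y/\Gamma_0$, counting mod $2$ the edges dual to $H$ is a cocycle, since opposite edges of any square are dual to the same hyperplane. It gives a homomorphism $\mu_H:\Gamma_0\to\mathbb Z/2$. Let $\Gamma_1=\bigcap_H\ker\mu_H$, of finite index, and put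
$$\Gamma:=\Gamma_1\cap\Gamma_2,\qquad\bar Y:=Y/\Gamma.$$
This $\bar Y$ is finite, it is special as a cover of $Y/\Gamma_0$, and it satisfies (B1) by Step 2.

Suppose a hyperplane $\hat H$ of $\bar Y$, over $H$, is dual to distinct edges $y,y'$ sharing a vertex $v$. Orient $\hat H$. If both edges pointed out of $v$, or both into $v$, then $\hat H$ would directly self-osculate or, if they span a square at $v$, self-intersect. So, after possibly exchanging $y,y'$, the edge $y$ ends at $v$ and $y'$ goes from $v$ to a vertex $x'$. Now move from $y$ to $y'$ through squares crossed by $\hat H$, passing each time from an edge to the opposite one. The terminal endpoints trace an edge path from $v$ to $x'$. Its edges are dual to hyperplanes crossing $\hat H$, so they lie over edges dual to hyperplanes crossing $H$, and these differ from $H$ because $H$ does not self-intersect. Close the path up by $y'$ traversed backwards. We get a closed path in $\bar Y$ with exactly one edge over an edge dual to $H$, so $\mu_H$ is nonzero on an element of $\Gamma$ (up to conjugation in $\Gamma_0$, which $\mu_H$ does not see). This contradicts $\Gamma\le\ker\mu_H$. So (B2) holds.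

**Step 4: $\Delta$, $\lambda$, (U) and $\rho$.** Let $\Delta=\Gamma\cap\psi^{-1}(\langle z\rangle\times0)$. The group $\psi^{-1}(\langle z\rangle\times0)$ is an extension of the finite group $\langle z\rangle$ by the finitely generated $\ker\psi$, so it is finitely generated, and $\Delta$ has finite index in it. So $\Delta$ is finitely generated. Let $\lambda=\psi|_\Delta:\Delta\to\langle z\rangle\cong\mathbb Z/2$.

If $\Gamma'\le\Gamma$ has finite index, then $\psi(\Gamma')\cap(\tilde Q\times0)$ has finite index in $\tilde Q\times0$, so it contains $(z,0)$ by (4). A preimage of $(z,0)$ in $\Gamma'$ lies in $\Delta$ and has $\lambda\neq0$. So (U) holds. The second coordinate of $\psi$, restricted to $\Gamma$, has infinite cyclic image and vanishes on $\Delta$; after identifying the image with $\mathbb Z$ it is the $\rho$ we need.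

**Step 5: the complex.** By Theorem 5, $X=X(Y,0)$ has infinitely many weak commensurability classes of special uniform lattices. By Lemma 1, $X$ is a locally finite CAT(0) cube complex. The group $\Gamma$ is hyperbolic, having finite index in $\Gamma^\ast$, and it acts properly and cocompactly on $X$, with quotient $X(\bar Y,0)$. So $X$ is quasi-isometric to $\Gamma$ by the Milnor–Švarc lemma, and $X$ is Gromov hyperbolic. This proves Theorem 3. $\square$
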